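# Why expanding self-maps of the Sierpiński carpet must fold

## 1. A folding map of $S_3$ and its crease at $(1/3,0)$

Let $S_3$ be the standard Sierpiński carpet: cut the unit square into nine equal squares, remove the open middle one, repeat in each of the eight others, forever. Let $\tau:[0,1]\to[0,1]$ be the zigzag
$$\tau(x)=3x\ \text{ on }[0,\tfrac13],\qquad \tau(x)=2-3x\ \text{ on }[\tfrac13,\tfrac23],\qquad \tau(x)=3x-2\ \text{ on }[\tfrac23,1],$$
and put $f(x,y)=(\tau(x),\tau(y))$. On each of the eight retained squares $T$ of side $1/3$, the map $f$ is a scaling by $3$ followed by reflections in the lines $x=\frac12$, $y=\frac12$, possibly none. Since $S_3\cap T$ is a copy of $S_3$ scaled by $1/3$, and $S_3$ is symmetric under these reflections, $f$ maps $S_3\cap T$ homeomorphically onto $S_3$. So $f:S_3\to S_3$ is an expanding map, and a point of $S_3$ off the boundary of the unit square has eight preimages.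

Over the corner $(0,0)$ there are only four preimages, $(0,0)$, $(\frac23,0)$, $(0,\frac23)$, $(\frac23,\frac23)$. They lie in $1,2,2,3$ retained squares, and $1+2+2+3=8$: counted with the number of squares that contain them, there are eight again. (At $(\frac23,\frac23)$ the fourth square is the removed one.) Over $(1,0)$ the preimages are $(\frac13,0),(1,0),(\frac13,\frac23),(1,\frac23)$, with weights $2,1,3,2$, and the sum is again $8$.

The weights larger than $1$ mark points where $f$ is not injective on any neighborhood: $(\frac13-t,0)$ and $(\frac13+t,0)$ both go to $(1-3t,0)$. The map folds along $x=\frac13$. Let us find a reason for the crease at $(\frac13,0)$ which does not look at the formula on both sides of it. Let $s(x,y)=(x+\frac23,y)$ and $T_0=[0,\frac13]^2$. Because $\tau(x+\frac23)=\tau(x)$ on $[0,\frac13]$,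
$$f=f\circ s\quad\text{on } S_3\cap T_0 .$$
The translation $s$ takes $(\frac13,0)$ to the corner $(1,0)$. For small $\varepsilon$ let $N$ be the set of points of $S_3$ with $\frac13-\varepsilon<x\le\frac13$, $y<\varepsilon$. It is only a left half of a neighborhood of $(\frac13,0)$, but its translate $s(N)$ is a full neighborhood of the corner $(1,0)$ in $S_3$, since nothing of $S_3$ lies to the right of $x=1$. As $f$ is an open map, $f(N)=f(s(N))$ is a neighborhood of $f(\frac13,0)$. So the left half already covers everything near $f(\frac13,0)$, and by continuity the points slightly to the right of $(\frac13,0)$ are sent into $f(N)$: the map cannot be injective there.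

This argument used only that $f$ is open, and that on a cell of the bottom row $f$ agrees with $f$ composed with a translation. Does *every* map of the carpet that expands in a controlled, nearly conformal way have a crease? The precise form of "controlled, nearly conformal" is the notion of a metrically cxc map. The question, from Haissinsky and Pilgrim, *Examples of coarse expanding conformal maps* (arXiv:1011.0085, 2010), is whether the standard carpet carries an unbranched one.

## 2. Metrically cxc maps, and the statements

Let $X$ be compact, separable, metrizable, connected and locally connected.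

**Definition (branched covering).** For a continuous finite-to-one map $f:X\to X$, the local degree at $x$ is $\deg(f;x)=\inf_U\max_y\#(f^{-1}(y)\cap U)$, with $U$ running over the neighborhoods of $x$, and $\deg f=\max_y\# f^{-1}(y)$. A continuous, open and closed (hence surjective) map $f$ is a branched covering of degree $d$ in the sense of Edmonds if $\deg f=d<\infty$ and (i) $\sum_{f(x)=y}\deg(f;x)=d$ for every $y$; (ii) every $x_0$ has a compact neighborhood $U$, and $f(x_0)$ a compact neighborhood $V$, such that $\sum_{x\in U,\,f(x)=y}\deg(f;x)=\deg(f;x_0)$ for all $y\in V$. It is *unbranched* if it is a local homeomorphism.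

An unbranched $f$ is a finite covering map. Given $y$ with preimages $x_1,\dots,x_e$, choose disjoint open $V_i\ni x_i$ mapped homeomorphically onto open sets; then $\bigcap f(V_i)\setminus f(X\setminus\bigcup V_i)$ is an evenly covered open neighborhood of $y$.

Let $f$ be a branched covering of degree $d\ge2$, let $\mathcal U_0$ be a finite cover of $X$ by (nonempty) open connected sets, and let $\mathcal U_{n+1}$ consist of the connected components of $f^{-1}(U)$, $U\in\mathcal U_n$.

**Definition (topologically cxc).** $f$ is topologically coarse expanding conformal (cxc) with respect to $\mathcal U_0$ if: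

* [Exp] for every finite open cover $\mathcal Y$ of $X$ there is $N$ such that for all $n\ge N$ every $U\in\mathcal U_n$ lies in some $Y\in\mathcal Y$;
* [Irred] for every $x$ and every neighborhood $W$ of $x$ there is $n$ with $f^n(W)\supset X$;
* [Deg] the degrees of the maps $f^k|_{\widetilde U}:\widetilde U\to U$, with $U\in\mathcal U_n$, $\widetilde U\in\mathcal U_{n+k}$ and $n,k$ arbitrary, have a finite maximum.

**Definition (roundness).** Let $X$ be a metric space. For a bounded proper subset $A\subset X$ with nonempty interior and $a\in\operatorname{int}A$, put $L(A,a)=\sup\{|a-b|:b\in A\}$, $\ell(A,a)=\sup\{r:r\le L(A,a),\ B(a,r)\subset A\}$ and $\mathrm{Round}(A,a)=L(A,a)/\ell(A,a)$.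

For $A=(-1,1)^2\subset\mathbb R^2$ and $a=0$ we have $L=\sqrt2$, $\ell=1$, so the roundness is $\sqrt2$; as $a$ approaches the boundary the roundness tends to $\infty$.

**Definition (metrically cxc).** $f$ is metrically cxc if it is topologically cxc with respect to some $\mathcal U_0$ and there are continuous increasing embeddings $\rho_\pm:[1,\infty)\to[1,\infty)$ and increasing homeomorphisms $\delta_\pm:(0,\infty)\to(0,\infty)$ such that:

* [Round] for all $n,k$, all $U\in\mathcal U_n$, $\widetilde U\in\mathcal U_{n+k}$ with $f^k(\widetilde U)=U$, and all $\tilde y\in\widetilde U$ with $y=f^k(\tilde y)$: $\mathrm{Round}(\widetilde U,\tilde y)<\rho_-(\mathrm{Round}(U,y))$ and $\mathrm{Round}(U,y)<\rho_+(\mathrm{Round}(\widetilde U,\tilde y))$;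
* [Diam] for all $n_0,n_1,k$ and all $U\in\mathcal U_{n_0}$, $U'\in\mathcal U_{n_1}$, $\widetilde U\in\mathcal U_{n_0+k}$, $\widetilde U'\in\mathcal U_{n_1+k}$ with $\widetilde U'\subset\widetilde U$, $U'\subset U$, $f^k(\widetilde U)=U$, $f^k(\widetilde U')=U'$:
$$\frac{\operatorname{diam}\widetilde U'}{\operatorname{diam}\widetilde U}<\delta_-\Big(\frac{\operatorname{diam}U'}{\operatorname{diam}U}\Big),\qquad \frac{\operatorname{diam}U'}{\operatorname{diam}U}<\delta_+\Big(\frac{\operatorname{diam}\widetilde U'}{\operatorname{diam}\widetilde U}\Big).$$

The simplest case is doubling on the circle $\mathbb R/\mathbb Z$. Let $\mathcal U_0$ consist of the four open arcs of length $0.3$ centered at $0,\frac14,\frac12,\frac34$. Then $\mathcal U_n$ consists of the arcs of length $0.3\cdot2^{-n}$ centered at the multiples of $2^{-n-2}$, and $f^k:\widetilde U\to U$ is a bijection that multiplies arc length by exactly $2^k$. All arcs are shorter than $\frac12$, so the roundness at a point is the distance to the farther endpoint divided by the distance to the nearer one. Roundness and ratios of diameters are preserved exactly, and $\rho_\pm(t)=\delta_\pm(t)=2t$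 works; [Exp], [Irred], [Deg] are clear. So the circle carries an *unbranched* metrically cxc map. On the interval $[0,1]$ there is none: a covering map of a simply connected, locally path connected space by a connected space is a homeomorphism, of degree $1$.

From now on $p\ge3$ is odd and $S=S_p\subset[0,1]^2$ is the carpet obtained by dividing into $p^2$ subsquares, removing the open middle one, and iterating; it carries the Euclidean metric. A homeomorphism onto its image $F$ is an $\eta$-*quasisymmetric* ($\eta$-qs) embedding, for a homeomorphism $\eta:[0,\infty)\to[0,\infty)$, if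
$$|F(x)-F(a)|\le\eta\Big(\frac{|x-a|}{|x-b|}\Big)\,|F(x)-F(b)|\qquad\text{for all }x\ne b\text{ and all }a .$$

**Theorem 1.** No unbranched metrically cxc map $f:S_3\to S_3$ exists.

**Theorem 2.** There is no local homeomorphism $f:S_p\to S_p$ such that

* (a) every point has a neighborhood on which $f$ is a qs embedding;
* (b) there are a homeomorphism $\eta:[0,\infty)\to[0,\infty)$, an $r_1>0$ and arbitrarily large $m$ such that for each of the $p^m$ cells $T_j=[jp^{-m},(j+1)p^{-m}]\times[0,p^{-m}]$ there is $n_j\ge0$ for which $f^{n_j}|_{S\cap T_j}$ is an $\eta$-qs embedding with $\operatorname{diam}f^{n_j}(S\cap T_j)\ge r_1$.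

**Theorem 3.** If a metric space $X$ is qs homeomorphic to some $S_p$, there is no unbranched metrically cxc map $X\to X$.

**Theorem 4.** $S_p$ carries a branched metrically cxc map of degree $p^2-1$.

Theorem 1 is the case $X=S_3$ of Theorem 3, and Theorem 3 will be deduced from Theorem 2. Theorem 4 shows that the word "unbranched" cannot be dropped.

**Facts about qs and qc maps.** Restrictions, compositions and inverses of qs embeddings are qs, quantitatively, and composing with a similarity does not change $\eta$. A nonconstant map that satisfies the $\eta$-qs inequality is injective: if $F(x)=F(b)$ with $x\neq b$, the inequality gives $F(a)=F(x)$ for all $a$. A homeomorphism between plane open sets, or of $\hat{\mathbb C}$, is $K$-qc if it lies in $W^{1,2}_{\rm loc}$ and $|DF|^2\le K|J_F|$ almost everywhere; qc maps may reverse orientation. Inverses of $K$-qc maps are $K$-qc, a composition of a $K_1$- and a $K_2$-qc map is $K_1K_2$-qc, and similarities and Möbius maps are $1$-qc. Qc homeomorphisms of $\mathbb C$ (of $\hat{\mathbb C}$) are qs in the Euclidean (chordal) metric. An injective locally uniform limit of $K$-qc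 embeddings is $K$-qc. If $K$-qc homeomorphisms of $\hat{\mathbb C}$ converge at three points to three distinct limits, a subsequence converges uniformly, together with the inverses, to a $K$-qc homeomorphism.

A Jordan curve is a *$k$-quasicircle* if any two of its points $x,y$ bound a subarc of diameter at most $k|x-y|$. A square is a $\sqrt2$-quasicircle: for points on one side or on adjacent sides the arc between them (around the common corner) has diameter $|x-y|$, and for points on opposite sides $|x-y|$ is at least the side. In the same way a $1\times2$ rectangle is a $\sqrt5$-quasicircle. Curves $C_i$ are *uniformly relatively separated* if $\operatorname{dist}(C_i,C_j)\ge c\min(\operatorname{diam}C_i,\operatorname{diam}C_j)$ for all $i\neq j$ with one $c>0$. An embedding $F$ is *weakly qs* with constant $H$ if $|x-a|\le|x-b|$ implies $|F(x)-F(a)|\le H|F(x)-F(b)|$. The following published results are used.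

* [Bo1] (Bonk, *Uniformization of Sierpiński carpets in the plane*, Invent. Math. 2011, Thm 1.1.) If countably many Jordan curves $C_i\subset\hat{\mathbb C}$ bound pairwise disjoint closed Jordan regions and are uniformly relatively separated uniform quasicircles, there is a qc map $u$ of $\hat{\mathbb C}$ such that all $u(C_i)$ are round circles.
* [Bo2] (ibid., Prop. 5.1.) If $D_i$ are pairwise disjoint closed Jordan regions in $\hat{\mathbb C}$ bounded by $k$-quasicircles, every $\eta$-qs embedding $\hat{\mathbb C}\setminus\bigcup\operatorname{int}D_i\to\hat{\mathbb C}$ extends to a $K$-qc homeomorphism of $\hat{\mathbb C}$, $K=K(\eta,k)$.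
* [BKM] (Bonk–Kleiner–Merenkov, *Rigidity of Schottky sets*, Amer. J. Math. 2009, Thm 1.1.) A *Schottky set* is the complement in $\hat{\mathbb C}$ of a union of at least three disjoint open round balls; closures of the balls may touch. Every qs map of a Schottky set of measure zero onto a Schottky set is the restriction of a (possibly orientation-reversing) Möbius map.
* [He] (Heinonen, *Lectures on Analysis on Metric Spaces*, Thms 10.18, 10.19, 11.14.) Doubling is qs-invariant. A weakly qs embedding of a connected doubling space into a doubling space is qs, quantitatively. A $K$-qc embedding $B(x,2r)\to\mathbb C$ is $\eta_K$-qs on $B(x,r)$.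

(A metric space is doubling if for some $N$ each ball of radius $r$ is covered by $N$ balls of radius $r/2$; subsets of the plane are doubling. In $\hat{\mathbb C}$ a half-plane is a round ball, so for instance the complement of a half-plane and two disks, pairwise disjoint, is a Schottky set.)

## 3. Self-coverings of the carpet exist in every degree

On the interval, topology alone excluded unbranched maps. The first thing to try on the carpet is the same: show that a local homeomorphism of $S$ of degree at least $2$ cannot exist. This fails. Let $Q_0$ be the open middle square, $A=[0,1]^2\setminus Q_0$ the closed annulus around it, $d\ge2$, and $\pi:\tilde A\to A$ the connected $d$-fold covering; $\tilde A$ is a closed annulus, which we place in the sphere. Put $\tilde S=\pi^{-1}(S)$. The complement of $\tilde S$ in the sphere consists of the two open disks outside $\tilde A$ and of the lifts of the removed squares $Q\ne Q_0$. Each closed square $\bar Q$ lies in the interior of $A$ and is simply connected, so it lifts to $d$ disjoint closed disks. Hence the complement of $\tilde S$ is a union of open Jordan regions with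 pairwise disjoint closures and diameters tending to zero; it is dense because the complement of $S$ is dense. By Whyburn's characterization of the carpet, $\tilde S$ is homeomorphic to $S$, and $\pi|_{\tilde S}$ becomes a $d$-fold covering $S\to S$.

So any obstruction must use the metric. The crease of Section 1 tells us what to look for: an identity $f^n=f^{n'}\circ s$, with $s$ a horizontal translation, valid on a part of the bottom row which $s$ carries up to the corner $(1,0)$. An expanding map that is uniformly qs on small pieces restricts to each small cell $T_j$, after rescaling and for a suitable number of iterates, to an embedding of $S$ into $S$ of definite size and definite quality. There are $p^m$ cells in the bottom row. *If only finitely many such embeddings exist*, two cells must yield the same one, which is an identity $f^n=f^{n'}\circ s$ on one cell; it then has to be continued along the row. Thus we need two rigidity statements about qs embeddings of carpets, finiteness and unique continuation. Most of the work goes into them.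

## 4. Cells, tiles, and removed squares

This section collects the combinatorics of $S$. A *cell of level $k$* is a retained closed grid square of side $p^{-k}$. A *removed square of level $l$* is the open middle square, of side $p^{-l}$, of a cell of level $l-1$. Then $S$ is $[0,1]^2$ minus all removed squares, and for a cell $T$ the set $S\cap T$ is a scaled copy of $S$. A *tile* $R$ is the interior of a cell, or of the union of two cells of equal level sharing an edge. In $S_3$, $(0,\frac13)^2$ and $(0,\frac23)\times(0,\frac13)$ are tiles.

**(T1)** *Every removed square meeting a tile $R$ has closure in $R$.* Let $k$ be the level of the cells of $R$. A level-$k$ cell lies in a retained square of each level $l\le k$, and a removed square of level $l$ is disjoint from all other closed grid squares of its level; so removed squares of level $\le k$ are disjoint from all level-$k$ cells. A removed square $Q$ of level $>k$ is the middle square of a cell of level $\ge k$, so its closure lies in the interior of some level-$k$ cell. If $Q$ meets $R$, that cell is one of the cells of $R$, because the interior of a grid square is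 disjoint from the other closed grid squares of its level.

**(T2)** *Edges of cells lie in $S$; in particular $\partial R\subset S$ for a tile $R$.* By the same two reasons, no removed square meets the boundary of a cell. *A grid square lying in a cell $T$ with a side on $\partial T$ is retained:* it and each of its ancestors inside $T$ has a side on the same side of $T$, hence has index $0$ or $p-1$ in one coordinate relative to its parent, so none of them is a middle square. *The level-$M$ cells inside a given cell, or inside a row of consecutive edge-adjacent cells, are connected through edge-adjacency:* the $p^2-1$ subcells of a cell are edge-connected (a $p\times p$ block without its middle), and across an edge shared by two cells there are edge-adjacent level-$M$ grid squares with sides on that edge, which are retained; so induction on the number of levels applies.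

**(T3)** *For a tile $R$, the set $S\cap R$ is open in $S$, connected, and dense in $S\cap\bar R$. In particular $S$ and all $S\cap T$, $T$ a cell, are connected.* Openness is clear. Let $\mathcal K$ be the set of numbers in $[0,1]$ having a base-$p$ expansion without the digit $\frac{p-1}2$. For $a\in\mathcal K$ the lines $x=a$ and $y=a$ in $[0,1]^2$ lie in $S$: if $(a,y)$ were in a removed square of level $l$, then $a$ would lie in an open grid interval in which the $l$-th digit of every expansion is $\frac{p-1}2$. For a cell $T$ let $G(T)\subset S\cap\operatorname{int}T$ be the copy of the grid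
$$\bigcup_{a\in\mathcal K\setminus\{0,1\}}(\{a\}\times(0,1))\cup((0,1)\times\{a\}),$$
which is connected because each of its vertical lines meets each horizontal one. Let $T'\subset T$ be the subcell of the next level in position $(i,i')\neq(\frac{p-1}2,\frac{p-1}2)$. Then $G(T)\cap G(T')\ne\emptyset$. Indeed, if $i'\ne\frac{p-1}2$ and $b\in\mathcal K\setminus\{0,1\}$, then $(i'+b)/p\in\mathcal K\setminus\{0,1\}$, and the horizontal line of this relative height in $T$ contains the horizontal line of relative height $b$ in $T'$. If $i'=\frac{p-1}2$, then $i\ne\frac{p-1}2$ and vertical lines do the same.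

For $z\in S\cap T$ choose cells $T=T^{0}\supset T^{1}\supset\cdots$ of successive levels shrinking to $z$. The set $\bigcup_kG(T^{k})$ is connected, contains $G(T)$, lies in $S\cap\operatorname{int}T$ and accumulates at $z$. So $S\cap\operatorname{int}T$ is dense in $S\cap T$. For $z\in S\cap\operatorname{int}T$ the set $\{z\}\cup\bigcup_kG(T^{k})$ is connected; these sets all contain $G(T)$, so their union $S\cap\operatorname{int}T$ is connected. For a tile made of two cells, the points of the open common edge are limits of $S\cap\operatorname{int}$ of either cell, so the union is connected, and density is clear. The sets $S\cap T$ are closures of connected sets.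

## 5. Unbranched cxc maps have uniformly quasisymmetric iterates

The purpose of this section is to deduce Theorem 3 from Theorem 2. Let $(X,d)$ be qs homeomorphic to $S$ and $f:X\to X$ unbranched and metrically cxc. Then $X$ is compact, connected, locally connected, without isolated points, and doubling by [He]; and $f$ is a finite covering.

**Step 1: lifts are homeomorphic.** We arrange that no element of any $\mathcal U_n$ is folded by an iterate. By [Exp] we may replace $\mathcal U_0$ by some $\mathcal U_N$ (the axioms persist), so that all elements of all $\mathcal U_n$, $n\ge0$, are proper subsets and lie in evenly covered open sets. If $U$ is connected, open, and contained in an evenly covered $V$ with sheets $V_i$, then $f^{-1}(U)$ is the disjoint union of the open connected sets $(f|_{V_i})^{-1}(U)$, so these are its components and each is mapped homeomorphically onto $U$. Also, components of the preimage of a disjoint union of open sets are components of the individual preimages. By induction on $k$: *for $\widetilde U\in\mathcal U_{n+k}$ we have $f^k(\widetilde U)\in\mathcal U_n$, the set $\widetilde U$ is a component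 of $f^{-k}(f^k(\widetilde U))$, and $f^k:\widetilde U\to f^k(\widetilde U)$ is a homeomorphism; conversely, components of $f^{-k}(U)$, $U\in\mathcal U_n$, belong to $\mathcal U_{n+k}$.*

**Step 2: neighborhoods of points at every scale.** We attach to each $x$ a sequence of sets that behave like balls. Let $D=\operatorname{diam}X$, $D_n=\min_{U\in\mathcal U_n}\operatorname{diam}U>0$ and $\operatorname{mesh}_n=\max_{U\in\mathcal U_n}\operatorname{diam}U\to0$. Let $\lambda>0$ be such that each $y$ has $U_0(y)\in\mathcal U_0$ with $B(y,\lambda)\subset U_0(y)$. Let $U_n(x)$ be the component of $f^{-n}(U_0(f^n(x)))$ containing $x$; it belongs to $\mathcal U_n$. Then $f^k(U_{n+k}(x))=U_n(f^k(x))$: the left side is an element of $\mathcal U_n$ containing $f^k(x)$ and mapped by $f^n$ onto $U_0(f^{n+k}(x))$, hence it is the component of $f^{-n}(U_0(f^{n+k}(x)))$ containing $f^k(x)$.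

Since $\ell(U_0(y),y)\ge\min(\lambda,L(U_0(y),y))$, we have $\mathrm{Round}(U_0(y),y)\le K_0:=\max(1,D/\lambda)$. By [Round], $\mathrm{Round}(U_n(x),x)<K_1:=\max(K_0,\rho_-(K_0))+1$ for all $n$. So some ball of radius larger than $L(U_n(x),x)/K_1$ around $x$ lies in $U_n(x)$, and as $L(U_n(x),x)\ge\frac12\operatorname{diam}U_n(x)$,
$$B\Big(x,\frac{\operatorname{diam}U_n(x)}{2K_1}\Big)\subset U_n(x).\tag{1}$$

Fix $j\ge1$ such that all elements of $\mathcal U_{j'}$, $j'\ge j$, have diameter less than $\lambda$. Then $U_{n+j'}(x)\subset U_n(x)$ for $j'\ge j$: the set $U_{n+j'}(x)$ is connected, contains $x$, and $f^n(U_{n+j'}(x))=U_{j'}(f^n(x))\subset B(f^n(x),\lambda)\subset U_0(f^n(x))$. Apply [Diam] with $k=n$, $U=U_0(f^n(x))$, $U'=U_{ij}(f^n(x))$, $i\ge1$: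
$$\frac{\operatorname{diam}U_{n+ij}(x)}{\operatorname{diam}U_n(x)}<\delta_-\Big(\frac{\operatorname{mesh}_{ij}}{D_0}\Big)\xrightarrow[i\to\infty]{}0,\qquad \frac{\operatorname{diam}U_{n+j}(x)}{\operatorname{diam}U_n(x)}\ge\kappa:=\delta_+^{-1}\Big(\frac{D_j}{D}\Big)>0.\tag{2}$$
Fix $i_0\ge1$ with $\delta_-(\operatorname{mesh}_{i_0j}/D_0)\le1/(2K_1)$, and put $r_*:=D_{i_0j}/(2K_1)$.

**Lemma 1.** There is $\eta$ such that for all $k\ge0$ and all connected $B\subset X$ with $\operatorname{diam}f^k(B)<r_*$, the map $f^k|_B$ is an $\eta$-qs embedding.

*Proof.* The idea is to read distances from $x$ by the index of the last set $U_{k+ij}(x)$ that contains a point. Let $g=f^k$, $x\in B$, $y=g(x)$, $V_i=U_{k+ij}(x)$ and $V_i'=g(V_i)=U_{ij}(y)$. Both sequences are nested with diameters tending to $0$, and $g|_{V_0}$ is a homeomorphism onto $V_0'$. By (1), $g(B)\subset B(y,r_*)\subset V'_{i_0}$. Since $B$ is connected and $V_{i_0}$ is the component of $g^{-1}(V'_{i_0})$ containing $x$, $B\subset V_{i_0}$. So $g|_B$ is an embedding.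

Let $a,b\in B$, $b\ne x$, $d(a,x)\le d(b,x)$, and let $i\ge i_0$ be maximal with $b\in V_i$. By (2), $d(a,x)\le d(b,x)\le\operatorname{diam}V_i<\operatorname{diam}V_{i-i_0}/(2K_1)$, so $a\in V_{i-i_0}$ by (1). Hence, by (2) again,
$$d(g(a),y)\le\operatorname{diam}V'_{i-i_0}\le\kappa^{-(i_0+1)}\operatorname{diam}V'_{i+1}.$$
On the other hand $b\in V_0\setminus V_{i+1}$ and $g|_{V_0}$ is injective, so $g(b)\notin V'_{i+1}$ and $d(g(b),y)\ge\operatorname{diam}V'_{i+1}/(2K_1)$ by (1). Together, $d(g(a),y)\le2K_1\kappa^{-(i_0+1)}d(g(b),y)$. So $g|_B$ is weakly qs with a constant independent of $k$, $B$ and $x$. Subsets of $X$ are doubling with a uniform constant and $B$ is connected, so [He] gives the claim. $\square$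

**Lemma 2.** There is $r_1>0$ such that every nondegenerate connected $B$ with $\operatorname{diam}B<r_1$ admits $n$ with $r_1\le\operatorname{diam}f^n(B)<r_*$.

*Proof.* Choose $r_1<\min(\lambda,r_*)$ such that $d(x,x')\le r_1$ implies $d(f(x),f(x'))<r_*/2$. Suppose $\operatorname{mesh}_n<\operatorname{diam}B$ and $\operatorname{diam}f^n(B)<\lambda$. For $x\in B$ we get $f^n(B)\subset U_0(f^n(x))$, so the connected set $B$ lies in $U_n(x)$, which has diameter at most $\operatorname{mesh}_n$: impossible. Hence $\operatorname{diam}f^n(B)\ge\lambda>r_1$ for some $n$. Take the first $n$ with $\operatorname{diam}f^n(B)\ge r_1$. Then $n\ge1$ and $\operatorname{diam}f^{n-1}(B)<r_1$, so $\operatorname{diam}f^n(B)\le r_*/2<r_*$. $\square$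

**Step 3: Theorem 2 implies Theorem 3, hence Theorem 1.** Let $\theta:X\to S$ be a qs homeomorphism ($\theta=\mathrm{id}$ for Theorem 1). The map $\theta f\theta^{-1}$ is a local homeomorphism of $S$. Each point of $X$ has a connected neighborhood $B$ with $\operatorname{diam}f(B)<r_*$, so Lemma 1 with $k=1$ gives (a). For (b), consider $B_j=\theta^{-1}(S\cap T_j)$. These sets are connected by (T3) and nondegenerate, and for all large $m$ they have diameter less than $r_1$ by uniform continuity of $\theta^{-1}$. Lemma 2 gives $n_j$ with $r_1\le\operatorname{diam}f^{n_j}(B_j)<r_*$, and by Lemma 1 $f^{n_j}|_{B_j}$ is $\eta$-qs. So the maps $\theta f^{n_j}\theta^{-1}|_{S\cap T_j}$ are $\eta'$-qs with one $\eta'$. Their images have diameter bounded below, again by uniform continuity of $\theta^{-1}$. So (a) and (b) hold for $\theta f\theta^{-1}$, contradicting Theorem 2. Note that [Irred] and [Deg] were not used. It remains to prove Theorem 2.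

## 6. A model of the carpet with round holes

To apply [BKM] we need holes that are round. The peripheral circles of $S$, namely $\partial[0,1]^2$ and the $\partial Q$ with $Q$ removed, are squares, hence uniform quasicircles. Let $Q'$ be removed of level $l$, and let $Q$ be another removed square at least as large, or the exterior of $[0,1]^2$. Then $Q$ misses the interior of the level-$(l-1)$ cell containing $Q'$, so $\operatorname{dist}(Q,Q')\ge\frac{p-1}2p^{-l}\ge p^{-l}$. Thus the circles are uniformly relatively separated and the closed regions are pairwise disjoint. (The chordal and Euclidean metrics are bi-Lipschitz on bounded sets, so it does not matter which one we use.) By [Bo1], after postcomposition with a Möbius map, there is a qc map $u:\hat{\mathbb C}\to\hat{\mathbb C}$ with $u(\infty)=\infty$ that maps all peripheral circles to round circles. Put $S'=u(S)$. Then $\mathbb D_0:=u((0,1)^2)$ is a round disk, $\partial\mathbb D_0\subset S'$, and $\mathbb D_0\setminus S'$ is the union of the disjoint round disks $u(Q)$, $Q$ removed, which we call the *complementary disks*. Their boundary circles lie in $S'$.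

The next fact says that the holes are large at every place and every scale.

**(P)** *There is $C_1\ge1$ such that for $z\in S'$ and $0<r\le\operatorname{diam}S'$ some complementary disk $u(Q)\subset B(z,r)$ has radius at least $r/C_1$.*

*Proof.* Let $x=u^{-1}(z)$ and let $t$ be maximal with $u(\bar B(x,t))\subset\bar B(z,r/2)$. There is $y$ with $|y-x|=t$ and $|u(y)-z|=r/2$. Since $r$ is bounded, $t\le t_{\max}$ for a constant $t_{\max}$. Take the smallest $k\ge0$ with $\sqrt2p^{-k}<t$. A level-$k$ cell containing $x$ lies in $B(x,t)$. Let $Q$ be its middle square and $q$ the center of $Q$. The side $p^{-k-1}$ of $Q$ is at least $t/(\sqrt2p^2)$ if $k\ge1$ and at least $t/(p\,t_{\max})$ if $k=0$; so it is at least $t/C$ with $C=C(p,t_{\max})$. For $v\in\partial Q$ we have $|v-q|\ge t/(2C)$; also $|y-q|\le2t$; and $|y-q|\ge t/(2C)$, because $y\notin B(x,t)\supset Q$. If $u|_{\mathbb C}$ is $\eta_u$-qs, then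
$$\frac r2=|u(x)-u(y)|\le\eta_u(2C)\,|u(q)-u(y)|\le\eta_u(2C)\,\eta_u(4C)\,|u(v)-u(q)|.$$
Choose $v\in\partial Q$ with $u(v)$ closest to $u(q)$; then $|u(v)-u(q)|$ is at most the radius of the disk $u(Q)$. Finally $u(Q)\subset u(B(x,t))\subset\bar B(z,r/2)\subset B(z,r)$. $\square$

**Definition (admissible map).** An *admissible $K$-map* is a $K$-qc homeomorphism $\varphi:\Omega\to\Omega'$ between open subsets of $\mathbb D_0$ with $\varphi(S'\cap\Omega)=S'\cap\Omega'$.

For example, let $T_0=[0,\frac1p]^2$, $T_1=[\frac1p,\frac2p]\times[0,\frac1p]$ and let $s$ be the translation by $(\frac1p,0)$. Both squares are cells, so $s(S\cap\operatorname{int}T_0)=S\cap\operatorname{int}T_1$, and $u\circ s\circ u^{-1}:u(\operatorname{int}T_0)\to u(\operatorname{int}T_1)$ is admissible.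

**(N)** *If $z\in S'$ and $B(z,r)\subset\mathbb D_0$, then $S'$ meets $\partial B(z,s)$ for all $0<s\le r$*, because $S'$ is connected, contains $z$, and contains $\partial\mathbb D_0$, which is disjoint from $B(z,s)$.

## 7. Blow-ups of admissible maps are similarities

Given [BKM], the obvious hope is that every admissible map is the restriction of a Möbius map to $S'\cap\Omega$; finiteness and unique continuation would then be easy. The hope is false, and the translation $s:T_0\to T_1$ just described shows it. Suppose $u\circ s\circ u^{-1}=M$ on $S'\cap u(\operatorname{int}T_0)$ with $M$ Möbius. By density the equality holds on $S'\cap u(T_0)$. The bottom edges of $T_0$ and $T_1$ are mapped by $u$ to arcs of the circle $\partial\mathbb D_0$, so $M$ maps an arc of this circle to an arc of this circle, and $M(\partial\mathbb D_0)=\partial\mathbb D_0$. The left edge of $T_0$ also lies on $\partial[0,1]^2$, so $M$ maps its $u$-image into $\partial\mathbb D_0$. But $M$ maps it onto the $u$-image of the left edge of $T_1$, which, apart from an endpoint, lies in $\mathbb D_0$: a contradiction.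

What breaks is the hypothesis of [BKM] that *all* complementary components be round. The holes inside a tile are round in the model, but the complementary component outside the tile need not be: $u(\partial T_0)$ is not a circle, since it shares an arc with $\partial\mathbb D_0$ and is different from it. Two changes get us further. First, zoom in at a point of $S'$: the outer boundary runs off to infinity, and in the limit [BKM] applies. This yields not that $\varphi$ is Möbius but that at small scales it is *close* to a similarity (Lemma 3). Second, do not aim at Möbius maps; aim at a gap around the identity: *an admissible map close to the identity at one scale is the identity on a smaller piece of $S'$* (Lemma 5).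

A *similarity* is a map $A(w)=\alpha w+\beta$ or $A(w)=\alpha\bar w+\beta$ with $\alpha\ne0$. Closed sets $Z_i\subset\mathbb C$ converge to $Z$ in the sense of Kuratowski if every point of $Z$ is a limit of points $w_i\in Z_i$ and every cluster point of a sequence $w_i\in Z_i$ lies in $Z$; for instance the circles $|w-\mathrm i R|=R$ converge to the real axis as $R\to\infty$. Every sequence of closed sets has a convergent subsequence.

**Lemma 3 (asymptotic conformality).** For $K\ge1$ and $\epsilon>0$ there is $\Lambda=\Lambda(K,\epsilon)\ge2$ such that: if $\varphi:\Omega\to\Omega'$ is an admissible $K$-map, $z,b\in S'$, $|b-z|=\rho>0$ and $B(z,\Lambda\rho)\subset\Omega$, then there is a similarity $A$ with $|\varphi-A|\le\epsilon|\varphi(b)-\varphi(z)|$ on $S'\cap\bar B(z,\rho)$.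

*Proof.* Otherwise there are counterexamples $\varphi_i,z_i,b_i,\rho_i$ with $\Lambda_i\to\infty$. Since $B(z_i,\Lambda_i\rho_i)\subset\mathbb D_0$, $\rho_i\to0$. Put $\tau_i=|\varphi_i(b_i)-\varphi_i(z_i)|$,
$$\psi_i(w)=\frac{\varphi_i(z_i+\rho_iw)-\varphi_i(z_i)}{\tau_i}\ \text{ on }B(0,\Lambda_i),\qquad Z_i=\frac{S'-z_i}{\rho_i},\qquad\tilde Z_i=\frac{S'-\varphi_i(z_i)}{\tau_i}.$$

**Step 1: a limit map.** We extract a limit of the $\psi_i$. Let $b_i'=(b_i-z_i)/\rho_i$; then $|b_i'|=1=|\psi_i(b_i')|$ and $\psi_i(0)=0$. Let $R\ge2$. If $\Lambda_i\ge2R$, then $\psi_i$ is $\eta_K$-qs on $B(0,R)$ by [He]. So for $w\in B(0,R)$ we have $|\psi_i(w)|\le\eta_K(|w|)$, and for $w\ne0$ also $1\le\eta_K(1/|w|)\,|\psi_i(w)|$. For $v\in B(0,R)$ there is $a\in B(0,R)$ with $|v-a|\ge1$, and then for all $w\in B(0,R)$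
$$|\psi_i(v)-\psi_i(w)|\le\eta_K(|v-w|)\,|\psi_i(v)-\psi_i(a)|\le2\eta_K(R)\,\eta_K(|v-w|).$$
By Arzelà–Ascoli a subsequence converges locally uniformly to some $\Psi:\mathbb C\to\mathbb C$, and we may assume $b_i'\to b'$. The limit satisfies the $\eta_K$-qs inequality and is nonconstant, since $\Psi(0)=0$ and $|\Psi(b')|=1$. Hence it is injective, and so $K$-qc. Since $|\Psi(w)|\ge1/\eta_K(1/|w|)\to\infty$ as $w\to\infty$, $\Psi$ is proper; its image is open and closed, so $\Psi$ is onto.

**Step 2: limit sets.** We check that $\Psi$ maps the limit of the $Z_i$ onto the limit of the $\tilde Z_i$. If $L\subset\Psi(B(0,R))$ is compact, then $L$ has positive distance to $\Psi(\partial B(0,R))$. Once $\psi_i$ is closer to $\Psi$ than this distance on $\bar B(0,R)$, the two maps have the same degree ($\pm1$) over every point of $L$, so $L\subset\psi_i(B(0,R))$. Thus any compact set lies in $\psi_i(B(0,R))$ for suitable $R$ and all large $i$. If $q_i\to q$ and $q_i=\psi_i(w_i)$ with $w_i\in B(0,R)$, every cluster point $w$ of $(w_i)$ satisfies $\Psi(w)=q$. Hence $\psi_i^{-1}\to\Psi^{-1}$ locally uniformly. Pass to a subsequence with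 $Z_i\to Z$ and $\tilde Z_i\to\tilde Z$. If $w\in Z$ is the limit of $w_i\in Z_i$, then $\psi_i(w_i)\in\tilde Z_i$ by admissibility, and $\psi_i(w_i)\to\Psi(w)$; so $\Psi(w)\in\tilde Z$. The same argument with $\psi_i^{-1}$ gives $\Psi^{-1}(\tilde Z)\subset Z$. So $\Psi(Z)=\tilde Z$.

**Step 3: the complementary components of $Z$ and $\tilde Z$ in $\mathbb C$ are round disks or half-planes.** Let $v\notin Z$. For some $\epsilon'>0$ and all large $i$, $B(v,\epsilon')$ misses $Z_i$, so it lies in one component $D_i$ of $\hat{\mathbb C}\setminus Z_i$. For large $i$ this is not the exterior component, which misses $B(0,\Lambda_i)$. So $D_i$ is a round disk of radius $R_i\ge\epsilon'$ with $\partial D_i\subset Z_i$. It contains $B(v,\epsilon')$ but not $0\in Z_i$, so the point $a_i\in\partial D_i$ closest to $v$ satisfies $\epsilon'\le|a_i-v|\le|v|$. Writing the center as $a_i+R_ie_i$ with $|e_i|=1$,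
$$D_i=\{w:g_i(w)>0\},\qquad g_i(w)=2\operatorname{Re}\big((w-a_i)\bar e_i\big)-R_i^{-1}|w-a_i|^2 .$$
Along a subsequence $a_i\to a$, $e_i\to e$, $R_i^{-1}\to\kappa'\in[0,1/\epsilon']$, and $g_i\to g$ locally uniformly with $g(w)=2\operatorname{Re}((w-a)\bar e)-\kappa'|w-a|^2$. The set $D=\{g>0\}$ is a disk or a half-plane. Since $B(v,\epsilon')\subset\{g\ge0\}$, $v\in D$. Compact subsets of $D$ lie in $D_i$ for large $i$ along the subsequence, so $D\cap Z=\emptyset$. If $w\in\partial D$, then $g$ takes both signs near $w$, so $g_i$ has zeros near $w$ for large $i$; thus $w$ is a limit of points of $\partial D_i\subset Z_i$, and $w\in Z$. So $D$ is the component of $\mathbb C\setminus Z$ containing $v$. The same proof works for $\tilde Z$: the exterior component of $\hat{\mathbb C}\setminus\tilde Z_i$ misses $\psi_i(B(0,\Lambda_i))$, which by Step 2 eventually contains any given compact set, and $0\in\tilde Z_i$.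

**Step 4: measure zero and at least three components.** Let $v\in Z$ and $r>0$, and let $v_i\in Z_i$ converge to $v$. For large $i$ we have $\rho_ir\le\operatorname{diam}S'$, and (P) gives a complementary disk of $Z_i$ of radius at least $r/C_1$ in $B(v_i,r)$. Passing to the limit as in Step 3, we get a component of $\mathbb C\setminus Z$ that is a disk of radius at least $r/C_1$ in $\bar B(v,r)$. So $Z$ has no density points, and has measure zero. By (N), $Z_i$ meets $|w|=s$ when $s\le\Lambda_i$, so $Z$ meets every circle $|w|=s$. Using points of $Z$ of modulus $3,6,9$ and $r=1$, we obtain three disjoint disks that are components of $\mathbb C\setminus Z$. Hence $Z$ has at least three complementary components, and so has $\tilde Z=\Psi(Z)$.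

**Step 5: Möbius rigidity of the limit.** By Steps 3 and 4, $Z\cup\{\infty\}$ and $\tilde Z\cup\{\infty\}$ are Schottky sets, the first of measure zero. Extended by $\Psi(\infty)=\infty$, $\Psi$ is a qc homeomorphism of $\hat{\mathbb C}$, hence qs in the chordal metric. By [BKM], $\Psi|_Z=M|_Z$ with $M$ Möbius and $M(\infty)=\infty$, i.e. $M$ is a similarity. Then $\sup_{Z_i\cap\bar B(0,1)}|\psi_i-M|\to0$ along our subsequence: otherwise some $w_i\in Z_i\cap\bar B(0,1)$ with $|\psi_i(w_i)-M(w_i)|$ bounded below would accumulate at a $w\in Z$ with $\Psi(w)\ne M(w)$. So for large $i$ the similarity $w\mapsto\varphi_i(z_i)+\tau_iM((w-z_i)/\rho_i)$ has the required property for $\varphi_i$, a contradiction. $\square$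

## 8. A gap around the identity

We now turn closeness to similarities into equality. Here is the mechanism. If $\varphi$ moves points by little compared with the size of some hole, it must map that hole to itself, because the image of a hole is a hole. Two holes mapped to themselves pin down the approximating similarity with an error governed by $\epsilon$ alone, and not by how close $\varphi$ was to the identity before. So closeness to the identity improves itself.

**(F)** *If $A$ is a similarity and $|A(w)-w|\le\epsilon<r$ on $\partial B(c,r)$, then $A(w)=\alpha w+\beta$, $|A(c)-c|\le\epsilon$ and $|\alpha-1|r\le\epsilon$.* Look at the Fourier coefficients of $\theta\mapsto A(c+re^{\mathrm i\theta})-(c+re^{\mathrm i\theta})$; each has modulus at most $\epsilon$. If $A(w)=\alpha\bar w+\beta$, the coefficient of $e^{\mathrm i\theta}$ is $-r$, of modulus $>\epsilon$, impossible. Otherwise the coefficients of $1$ and $e^{\mathrm i\theta}$ are $A(c)-c$ and $(\alpha-1)r$.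

Fix $K$ and put $\delta=1/(16C_1)$, $\Lambda_0=\Lambda(K,\delta/72)$.

**Lemma 4 (self-improvement).** Let $\varphi$ be an admissible $K$-map, $z\in S'$, $\rho>0$, $B(z,\Lambda_0\rho)\subset\Omega$, and $|\varphi(w)-w|\le\delta\rho$ on $S'\cap\bar B(z,\rho)$. Then $|\varphi(w)-w|\le\delta\rho/2$ there.

*Proof.* **Step 1: two holes.** By (N) there is $w_2\in S'$ with $|w_2-z|=3\rho/4$. Since $B(z,\rho)\subset\mathbb D_0$ and $\partial\mathbb D_0\subset S'$, we have $\rho/4\le\operatorname{diam}S'$, and (P) gives complementary disks $B_1=B(c_1,\varrho_1)\subset B(z,\rho/4)$ and $B_2=B(c_2,\varrho_2)\subset B(w_2,\rho/4)$ with $\varrho_k\ge\rho/(4C_1)=4\delta\rho$. Then $|c_1-c_2|\ge\rho/4$.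

**Step 2: each of them is mapped to itself.** The set $\varphi(B_k)$ is open, connected, disjoint from $S'$, with boundary $\varphi(\partial B_k)\subset S'$. So it is a component of $\mathbb D_0\setminus S'$, a round disk. Since $\varphi$ moves the points of $\partial B_k\subset S'\cap\bar B(z,\rho)$ by at most $\delta\rho<\varrho_k$, the curve $\varphi(\partial B_k)$ is homotopic to $\partial B_k$ in $\mathbb C\setminus\{c_k\}$ and winds once around $c_k$. So $c_k\in\varphi(B_k)$, and therefore $\varphi(B_k)=B_k$, $\varphi(\partial B_k)=\partial B_k$.

**Step 3: the similarity almost fixes the two centers.** By (N) take $b\in S'$ with $|b-z|=\rho$. Then $|\varphi(b)-\varphi(z)|\le\rho+2\delta\rho\le2\rho$. Lemma 3 with $\epsilon=\delta/72$ gives a similarity $A$ with $|\varphi-A|\le2\epsilon\rho$ on $S'\cap\bar B(z,\rho)$. On $\partial B_1$, $|A-\mathrm{id}|\le\delta\rho+2\epsilon\rho\le2\delta\rho<\varrho_1$, so $A(w)=\alpha w+\beta$ by (F). The circles $A(\partial B_k)$ and $\partial B_k=\varphi(\partial B_k)$ have Hausdorff distance at most $2\epsilon\rho$. For circles with centers $c',c$ and radii $r',r$ at Hausdorff distance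 at most $h$, the point of the first circle farthest from $c$ shows $|c-c'|+r'\le r+h$, and by symmetry $|c-c'|+r\le r'+h$; adding, $|c-c'|\le h$. Hence $|A(c_k)-c_k|\le2\epsilon\rho$ for $k=1,2$.

**Step 4: interpolation.** For $w\in\bar B(z,\rho)$ write $w=c_1+t(c_2-c_1)$ with $t\in\mathbb C$. As $|w-c_1|\le\frac54\rho$, $|t|\le5$. Since $A(w)=(1-t)A(c_1)+tA(c_2)$,
$$|A(w)-w|\le(|1-t|+|t|)\,2\epsilon\rho\le22\epsilon\rho .$$
So $|\varphi-\mathrm{id}|\le24\epsilon\rho=\delta\rho/3\le\delta\rho/2$ on $S'\cap\bar B(z,\rho)$. $\square$

**Lemma 5.** Under the hypotheses of Lemma 4, $\varphi=\mathrm{id}$ on $S'\cap\bar B(z,\rho/2)$.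

*Proof.* Let $z'\in S'\cap\bar B(z,\rho/2)$. We claim $|\varphi-\mathrm{id}|\le\delta2^{-k}\rho$ on $S'\cap\bar B(z',2^{-k}\rho)$ for all $k\ge1$. For $k=1$ this is Lemma 4 at $z$, as $\bar B(z',\rho/2)\subset\bar B(z,\rho)$. The step from $k$ to $k+1$ is Lemma 4 at $z'$ with radius $2^{-k}\rho$, which is allowed since $B(z',\Lambda_02^{-k}\rho)\subset B(z,\frac{1+\Lambda_0}2\rho)\subset B(z,\Lambda_0\rho)\subset\Omega$. Let $k\to\infty$: $\varphi(z')=z'$. $\square$

The next lemma turns the gap into unique continuation: the set where $\varphi$ is locally the identity on $S'$ has no boundary.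

**Lemma 6.** Let $\varphi:\Omega\to\Omega'$ be an admissible $K$-map and $E$ the interior, relative to $S'\cap\Omega$, of $\{w\in S'\cap\Omega:\varphi(w)=w\}$. Then $E$ is closed in $S'\cap\Omega$.

*Proof.* Suppose $p_0\in(S'\cap\Omega\cap\bar E)\setminus E$ and $B(p_0,R_0)\subset\Omega$. Let $\epsilon=\delta/(40C_1)$ and $\Lambda_*=\max(\Lambda(K,\epsilon),\Lambda_0)$.

**Step 1: a largest ball of agreement.** Pick $z\in E$ with $(4\Lambda_*+1)|z-p_0|<R_0$ and let $r=\sup\{t:S'\cap B(z,t)\subset E\}$. Then $0<r\le|z-p_0|$, the upper bound because $p_0\notin E$. Put $\rho=4r$; then $B(z,\Lambda_*\rho)\subset B(p_0,R_0)\subset\Omega$. We show that $\varphi$ is within $\delta\rho$ of the identity on the four times larger ball.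

**Step 2: size of the approximating similarity.** By (N) take $b\in S'$ with $|b-z|=\rho$. Let $\tau=|\varphi(b)-\varphi(z)|$ and let $A$ be the similarity from Lemma 3, with $|\varphi-A|\le\epsilon\tau$ on $S'\cap\bar B(z,\rho)$; let $|\alpha|$ be its ratio. By (P) there is a complementary disk $B_1=B(c_1,\varrho_1)\subset B(z,r)$ with $\varrho_1\ge r/C_1=\rho/(4C_1)$. By continuity $\varphi=\mathrm{id}$ on $\partial B_1$, so $|A-\mathrm{id}|\le\epsilon\tau$ there. Now $|\alpha|\rho=|A(b)-A(z)|\ge\tau-2\epsilon\tau\ge\tau/2$, and comparing diameters of $A(\partial B_1)$ and $\partial B_1$ gives $2|\alpha|\varrho_1\le2\varrho_1+2\epsilon\tau$. So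
$$\tau\le2|\alpha|\rho\le2\rho\Big(1+\frac{\epsilon\tau}{\varrho_1}\Big)\le2\rho+8C_1\epsilon\tau,$$
and since $8C_1\epsilon=\delta/5\le\frac12$, $\tau\le4\rho$.

**Step 3: conclusion.** Now $\epsilon\tau\le4\epsilon\rho=\delta\rho/(10C_1)<\varrho_1$, and (F) gives $A(w)=\alpha w+\beta$, $|A(c_1)-c_1|\le4\epsilon\rho$ and $|\alpha-1|\le4\epsilon\rho/\varrho_1\le16C_1\epsilon$. On $S'\cap\bar B(z,\rho)$ we have $|w-c_1|\le2\rho$, so
$$|\varphi-\mathrm{id}|\le|\varphi-A|+|A(c_1)-c_1|+|\alpha-1||w-c_1|\le4\epsilon\rho+4\epsilon\rho+32C_1\epsilon\rho\le40C_1\epsilon\rho=\delta\rho .$$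
By Lemma 5, $\varphi=\mathrm{id}$ on $S'\cap\bar B(z,2r)$, so $S'\cap B(z,2r)\subset E$, contradicting the definition of $r$. $\square$

## 9. Unique continuation for embeddings of tiles

We return to the square carpet $S$. The first lemma produces admissible maps from qs embeddings of tiles; openness of the image is what prevents pieces of $S$ from hiding in the image of a hole.

**Lemma 7 (extension).** Let $R$ be a tile and $F:S\cap\bar R\to S$ an $\eta$-qs embedding with $F(S\cap R)$ open in $S$. Then $F$ extends to a $K$-qc homeomorphism $\hat F:\hat{\mathbb C}\to\hat{\mathbb C}$, $K=K(\eta)$, and for $z\in R$: $z\in S\iff\hat F(z)\in S$.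

*Proof.* By (T1) and (T2), $S\cap\bar R$ is $\hat{\mathbb C}$ minus the interiors of the closed Jordan regions $\hat{\mathbb C}\setminus R$ and $\bar Q$, $Q\subset R$ removed, and these regions are pairwise disjoint. Rescale $R$ to a unit square or a $1\times2$ rectangle in $[0,2]^2$; this does not change $\eta$. On $[0,2]^2$ the Euclidean and chordal metrics are bi-Lipschitz, and the boundary curves are uniform quasicircles, so [Bo2] gives $\hat F$.

If $z\in R\cap S$, then $\hat F(z)=F(z)\in S$. Let $z\in R\setminus S$, so $z\in Q$ for a removed $Q$ with $\bar Q\subset R$, and let $W=\hat F(Q)$. The set $S\cap W$ is open in $S$. It is also closed in $S$: a limit point of it in $S\setminus W$ would lie in $\partial W=F(\partial Q)\subset F(S\cap R)$, but $F(S\cap R)$ is open in $S$ and disjoint from $W$. Since $S$ is connected and $\emptyset\ne F(S\cap R)\subset S\setminus W$, $S\cap W=\emptyset$. So $\hat F(z)\notin S$. $\square$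

**Lemma 8 (unique continuation).** Let $R$ be a tile and $F_1,F_2:S\cap\bar R\to S$ qs embeddings with $F_i(S\cap R)$ open in $S$. If $F_1=F_2$ on a nonempty open subset of $S\cap R$, then $F_1=F_2$.

*Proof.* Let $E\ne\emptyset$ be the interior in $S\cap R$ of $\{F_1=F_2\}$; we show that it is closed in $S\cap R$. Let $p_0\in S\cap R\cap\bar E$. Then $F_1(p_0)=F_2(p_0)$ lies in the open set $\hat F_2(R)$, so a small disk $\Omega_0\subset R$ around $p_0$ has $\hat F_1(\Omega_0)\subset\hat F_2(R)$. Let $\varphi_0=\hat F_2^{-1}\hat F_1:\Omega_0\to R$. By Lemma 7 for $F_1$ at $z$ and for $F_2$ at $\varphi_0(z)\in R$,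
$$z\in S\iff\hat F_1(z)\in S\iff\varphi_0(z)\in S\qquad(z\in\Omega_0).$$
Moreover, for $z\in S\cap\Omega_0$ we have $\varphi_0(z)=z$ if and only if $F_1(z)=F_2(z)$. Since $u(R)\subset\mathbb D_0$, the map $u\varphi_0u^{-1}:u(\Omega_0)\to u(\varphi_0(\Omega_0))$ is admissible, and the interior of its fixed set in $S'\cap u(\Omega_0)$ is $u(E\cap\Omega_0)$. Lemma 6 gives $p_0\in E$. So $E$ is open and closed in $S\cap R$, which is connected by (T3); hence $E=S\cap R$. By density (T3), $F_1=F_2$ on $S\cap\bar R$. $\square$

## 10. Finitely many large quasisymmetric embeddings of $S$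

**Lemma 9 (finiteness).** For each $\eta$ and $r_1>0$, the set $\mathcal H(\eta,r_1)$ of $\eta$-qs embeddings $h:S\to S$ with $h(S\cap(0,1)^2)$ open in $S$ and $\operatorname{diam}h(S)\ge r_1$ is finite.

*Proof.* If it were infinite, compactness would produce two distinct elements arbitrarily close to each other, and the gap of Lemma 5 forbids this. Here are the details.

**Step 1: compactness.** The family is equicontinuous: for $x,y\in S$ pick $w\in S$ with $|x-w|\ge\frac12$ (a corner of the unit square will do); then $|h(x)-h(y)|\le\eta(2|x-y|)\,|h(x)-h(w)|\le\sqrt2\,\eta(2|x-y|)$. If $\mathcal H(\eta,r_1)$ is infinite, there are pairwise distinct $h_i$ converging uniformly to some $h$. This $h$ satisfies the $\eta$-qs inequality and has $\operatorname{diam}h(S)\ge r_1$, so it is an embedding. Put $k_i=h_{i+1}$ and $R=(0,1)^2$, a tile with $S\cap\bar R=S$. The $K(\eta)$-qc extensions $\hat h_i,\hat k_i$ of Lemma 7 converge at three points of $S$ to three distinct limits. After passing to a subsequence of indices $i$, $\hat h_i\to\hat h$ and $\hat k_i\to\hat k$ uniformly, with inverses, where $\hat h$ and $\hat k$ are qc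 and both equal $h$ on $S$.

**Step 2: comparison of the two limits.** The extensions $\hat h$ and $\hat k$ may differ inside holes, but for each removed $Q$ both $\hat h(Q)$ and $\hat k(Q)$ are the component of $\hat{\mathbb C}\setminus h(\partial Q)$ disjoint from $h(S\setminus\partial Q)$. So $\hat h(R)=\hat k(R)$, and $\hat k^{-1}\hat h$ maps $R$ onto $R$ and is the identity on $S$.

**Step 3: use of the gap.** Fix $z_0\in S\cap R$ and a disk $B_0\ni z_0$ with $\bar B_0\subset R$. For large $i$, $\varphi_{0,i}=\hat k_i^{-1}\hat h_i$ maps $\bar B_0$ into $R$. By Lemma 7, as in the proof of Lemma 8, $\varphi_i=u\varphi_{0,i}u^{-1}$ is an admissible $K'$-map on $u(B_0)$ with $K'$ independent of $i$, and $\varphi_i\to\mathrm{id}$ uniformly on $S'\cap u(B_0)$. With $\Lambda_0$ taken for $K'$, choose $\rho$ with $B(u(z_0),\Lambda_0\rho)\subset u(B_0)$. For large $i$, $|\varphi_i-\mathrm{id}|\le\delta\rho$ on $S'\cap\bar B(u(z_0),\rho)$, and Lemma 5 gives $\varphi_i=\mathrm{id}$ on $S'\cap\bar B(u(z_0),\rho/2)$. So $h_i=k_i$ on a nonempty open subset of $S\cap R$, and $h_i=k_i=h_{i+1}$ by Lemma 8: a contradiction. $\square$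

## 11. The crease below the corner: proof of Theorem 2

Suppose $f$ is a local homeomorphism of $S$ satisfying (a) and (b). In particular all iterates of $f$ are open.

**Step 1: two cells with the same embedding.** We look for an identity $f^n=f^{n'}\circ s$ on one cell. Choose $m$ as in (b) with $p^m>\#\mathcal H(\eta,r_1)$. For $0\le j<p^m$ let $\sigma_j(z)=p^{-m}(z+(j,0))$. The squares $T_j$ are cells by (T2), so $\sigma_j(S)=S\cap T_j$. Put $h_j=f^{n_j}\circ\sigma_j$. It is an $\eta$-qs embedding $S\to S$ with image of diameter at least $r_1$. Moreover $\sigma_j(S\cap(0,1)^2)=S\cap\operatorname{int}T_j$ is open in $S$, and $f^{n_j}$ is open. So $h_j\in\mathcal H(\eta,r_1)$, and by the pigeonhole principle there are $j<j'$ with $h_j=h_{j'}$. Put $n=n_j$, $n'=n_{j'}$, $a=j'-j\in[1,p^m-1]$ and $s(z)=z+(ap^{-m},0)$. Since $\sigma_{j'}=s\sigma_j$, we get $f^n=f^{n'}\circ s$ on $S\cap T_j$.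

**Step 2: propagation along the bottom row.** We extend this identity as far to the right as $s$ allows. Let
$$P=[0,1-ap^{-m}]\times[0,p^{-m}]=T_0\cup\dots\cup T_{p^m-1-a}.$$
It contains $T_j$, because $j=j'-a\le p^m-1-a$. The translation $s$ maps $S\cap T_i$ onto $S\cap T_{i+a}$, hence $S\cap P$ onto $S\cap s(P)$. Let $F_1=f^n$ and $F_2=f^{n'}\circ s$ on $S\cap P$. By (a) and continuity every point has a neighborhood on which $f^n$ is a composition of qs embeddings, hence a qs embedding; likewise for $f^{n'}$. By the Lebesgue number lemma there is a large $M\ge m$ such that $F_1$ and $F_2$ are qs embeddings on $S\cap\bar R$ for every tile $R$ with $\bar R\subset P$ consisting of two edge-adjacent level-$M$ cells. The images $F_i(S\cap R)$ are open in $S$, since $S\cap R$ and $s(S\cap R)=S\cap s(R)$ are open in $S$. If $F_1=F_2$ on $S\cap T$ for a level-$M$ cell $T\subset P$, and $T'\subset P$ is an edge-adjacent level-$M$ cell, then Lemma 8 with $R=\operatorname{int}(T\cup T')$ gives $F_1=F_2$ on $S\cap T'$. The level-$M$ cells in $P$ are edge-connected by (T2), and $F_1=F_2$ on those in $T_j$. Therefore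
$$f^n=f^{n'}\circ s\quad\text{on }S\cap P.\tag{3}$$

**Step 3: the crease.** Now we repeat the argument of Section 1. Let $x_0=(1-ap^{-m},0)$, where $p^{-m}\le1-ap^{-m}<1$; then $s(x_0)=(1,0)=:c$. For $0<\varepsilon<p^{-m}$ let
$$N_\varepsilon=\{(x,y)\in S:\ 1-ap^{-m}-\varepsilon<x\le1-ap^{-m},\ y<\varepsilon\}\subset P .$$
Since $s(S\cap P)=S\cap s(P)$, the translate $s(N_\varepsilon)=\{(x,y)\in S:1-\varepsilon<x,\ y<\varepsilon\}$ is an open neighborhood of $c$ in $S$. As $f^{n'}$ is open, (3) shows that $f^n(N_\varepsilon)=f^{n'}(s(N_\varepsilon))$ is a neighborhood of $f^n(x_0)$ in $S$. Choose $\varepsilon$ so small that $f^n$ is injective on some neighborhood $V$ of $x_0$ in $S$ containing $N_\varepsilon$. The points $z_k=(1-ap^{-m}+\frac1k,0)$ with $k$ large lie on the bottom edge of the unit square, hence in $S$. They converge to $x_0$, lie in $V$, and are not in $N_\varepsilon$. For large $k$, $f^n(z_k)\in f^n(N_\varepsilon)$, so $f^n(z_k)=f^n(w)$ with $w\in N_\varepsilon\subset V$ and $w\ne z_k$. This contradicts the injectivity of $f^n$ on $V$. $\blacksquare$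

This proves Theorem 2, and by Section 5 also Theorems 3 and 1: the standard Sierpiński carpet admits no unbranched metrically cxc map.

## 12. The folding map is metrically cxc: proof of Theorem 4

Let $\tau:[0,1]\to[0,1]$ be the zigzag that is affine of slope $\pm p$ on each $[i/p,(i+1)/p]$, with $\tau(i/p)=0$ for $i$ even and $1$ for $i$ odd, and let $f(x,y)=(\tau(x),\tau(y))$ on $S$. Since $p$ is odd, $\tau^k$ is the zigzag with $p^k$ pieces. The carpet $S$ is invariant under the reflections in $x=\frac12$ and $y=\frac12$. So $f^k$ maps each $S\cap T$, $T$ a level-$k$ cell, homeomorphically onto $S$ by a similarity that scales the sup-distance $|\cdot|_\infty$ by $p^k$, takes the four vertices of $T$ bijectively to the four corners, and takes level-$(n+k)$ cells in $T$ to level-$n$ cells. Two level-$k$ grid points have the same image under $f^k$ only if their indices have equal parity in each coordinate. The space $S$ is connected by (T3). It is locally connected because the union of the sets $S\cap T$ over the level-$k$ cells $T\ni z$ is a connected neighborhood of $z$ of small diameter.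

**Step 1: branched covering of degree $p^2-1$.** Let $N(x)$ be the number of level-1 cells containing $x$. For each such cell $T$, $f$ maps small neighborhoods of $x$ in $S\cap T$ onto neighborhoods of $f(x)$ in $S$; so $f$ is open, and it is closed by compactness. A point $y$ near $f(x)$ has at most $N(x)$ preimages near $x$, at most one in each of these cells, and exactly $N(x)$ if $y\in(0,1)^2$, since then the preimages lie in the interiors of different cells. As $S\cap(0,1)^2$ is dense in $S$, $\deg(f;x)=N(x)$. For every $y$ the sum $\sum_{f(x)=y}N(x)$ counts the pairs (level-1 cell, preimage of $y$ in it), so it equals $p^2-1$; and this is also $\max_y\#f^{-1}(y)$, attained for $y\in S\cap(0,1)^2$. Let $U$ be the intersection of $S$ with a small closed sup-ball around $x_0$ meeting only those level-1 cells that contain $x_0$. For $y$ near $f(x_0)$ each of these cells contains exactly one preimage of $y$, and it lies in $U$; the same count gives $\sum_{x\in U,\,f(x)=y}N(x)=N(x_0)$. Points with $N(x)\ge2$ exist, so $f$ is branched.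

**Step 2: the covers.** Let $\vartheta=\frac{p+1}{2p}\in(\frac12,1)$ and $U_v=S\cap B_\infty(v,\vartheta)$ for a corner $v$ of $[0,1]^2$, where $B_\infty$ denotes open sup-balls. The four sets $U_v$ form a cover $\mathcal U_0$ of $S$ by open sets, since $\vartheta>\frac12$. For $p=3$ and $v=(0,0)$, $U_v=S_3\cap[0,\frac23)^2$.

*These sets are connected.* By symmetry take $v=(0,0)$, $U_v=S\cap[0,\vartheta)^2$. The level-1 cells meeting $[0,\vartheta)^2$ are those with indices in $\{0,\dots,\frac{p-1}2\}^2$ other than $(\frac{p-1}2,\frac{p-1}2)$. For each such cell $T$, $S\cap\operatorname{int}T\subset S\cap T\cap[0,\vartheta)^2\subset S\cap T$, so $S\cap T\cap[0,\vartheta)^2$ is connected by (T3). If two of these cells are edge-adjacent, the open common edge lies in $S\cap[0,\vartheta)^2$. A square block of side $\frac{p+1}2\ge2$ without a corner position is edge-connected. So $U_v$ is connected.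

*The covers $\mathcal U_n$.* Let $T$ be a level-$k$ cell and $w$ its vertex with $f^k(w)=v$. The preimage of $U_v$ in $S\cap T$ under $f^k$ is $\{z\in S\cap T:|z-w|_\infty<\vartheta p^{-k}\}$, a connected set containing $w$. A closed level-$k$ grid square not containing $w$ has sup-distance at least $p^{-k}>\vartheta p^{-k}$ from $w$. So the union of these sets over all level-$k$ cells $T\ni w$ is $S\cap B_\infty(w,\vartheta p^{-k})$, which is therefore connected. Two vertices $w\ne w'$ with the same image satisfy $|w-w'|_\infty\ge2p^{-k}$. Hence $f^{-k}(U_v)$ is the union of the disjoint open connected sets $S\cap B_\infty(w,\vartheta p^{-k})$, $f^k(w)=v$, and these are its components. Components of preimages of disjoint unions of open sets are components of the individual preimages, so by induction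
$$\mathcal U_n=\{S\cap B_\infty(w,\vartheta p^{-n}):w\text{ a vertex of a level-}n\text{ cell}\}.$$

*Images.* Let $\widetilde U\in\mathcal U_{n+k}$ have center $\tilde w$, and let $U\in\mathcal U_n$ have center $w=f^k(\tilde w)$. We show $f^k(\widetilde U)=U$. Every point of $\widetilde U$ lies in a level-$(n+k)$ cell containing $\tilde w$, on which $f^k$ scales sup-distances by $p^k$, so $f^k(\widetilde U)\subset U$. The set $f^k(\widetilde U)$ is open. With $v=f^{n+k}(\tilde w)$, $\widetilde U$ is one of finitely many disjoint open components of $f^{-(n+k)}(U_v)\supset f^{-k}(U)$, so it is closed in $f^{-k}(U)$. As $f^k$ is a closed map, $f^k(\widetilde U)$ is closed in $U$. Since $U$ is connected, $f^k(\widetilde U)=U$.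

**Step 3: the topological axioms.** The diameters of the elements of $\mathcal U_n$ are at most $2\sqrt2\,\vartheta p^{-n}$, so [Exp] follows from the Lebesgue number lemma. For [Irred], every nonempty open set contains $S\cap T$ for some level-$n$ cell $T$, and $f^n(S\cap T)=S$. For [Deg], at most four level-$(n+k)$ cells meet at $\tilde w$ and $f^k$ is injective on each, so the degrees are at most $4$.

**Step 4: [Diam].** For $U\in\mathcal U_n$ with center $w$ we have $\vartheta p^{-n}\le\operatorname{diam}U\le2\sqrt2\,\vartheta p^{-n}$, the lower bound because $U$ contains a segment of length $\vartheta p^{-n}$, without its far endpoint, on an edge of a cell with vertex $w$. So both ratios in [Diam] lie within a factor $2\sqrt2$ of $p^{-(n_1-n_0)}$, each is at most $8$ times the other, and $\delta_\pm(t)=9t$ works.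

**Step 5: [Round].** We compute the distance from a point to the complement. Let $U=S\cap B_\infty(w,\vartheta p^{-n})$, a proper subset of $S$, let $y\in U$ and $\varsigma=\vartheta p^{-n}-|y-w|_\infty$. Every $z\in S\setminus U$ has $|z-y|\ge|z-y|_\infty\ge\varsigma$. Conversely, let $T$ be a level-$n$ cell containing $w$ and $y$, and translate $y$ by $\varsigma$ in a coordinate direction realizing $|y-w|_\infty$, away from $w$ and inside $T$ (possible as $\vartheta<1$). The resulting point $z$ has $|z-w|_\infty\ge\vartheta p^{-n}$ and $|z-y|=\varsigma$, and lies in $T$ on a line whose relative coordinate is $\vartheta=\frac{p+1}{2p}$ or $1-\vartheta=\frac{p-1}{2p}$. These are grid lines of the subdivision of $T$ adjacent to the column (or row) with index $\frac{p+1}2$, respectively $\frac{p-3}2$, all of whose subcells are retained because the index is not $\frac{p-1}2$. So $z$ lies on an edge of a cell, and $z\in S$ by (T2). Thus $\operatorname{dist}(y,S\setminus U)=\varsigma$, and it is attained. Hence $\ell(U,y)=\min(L(U,y),\varsigma)$ and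
$$\mathrm{Round}(U,y)=\max\Big(1,\frac{L(U,y)}\varsigma\Big),\qquad\tfrac12\vartheta p^{-n}\le L(U,y)\le2\sqrt2\,\vartheta p^{-n}.$$
With $q=\vartheta p^{-n}/\varsigma\ge1$ this gives $q/2\le\mathrm{Round}(U,y)\le2\sqrt2\,q$. The number $q$ is the same for $(\widetilde U,\tilde y)$ and $(U,y)$: the points $\tilde y$ and $\tilde w$ lie in a common level-$(n+k)$ cell, and $f^k$ scales $|\tilde y-\tilde w|_\infty$ by $p^k$. So each of the two roundnesses is at most $4\sqrt2<6$ times the other, and $\rho_\pm(t)=6t$ works.

Hence $f$ is a branched metrically cxc map of degree $p^2-1$ on $S_p$, which proves Theorem 4. Together with Theorem 3: every metrically cxc map on $S_p$, in particular on $S_3$, is branched, and such maps do exist. $\blacksquare$
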